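\title{Almost linear resolutions and squares of ideals of linear forms}

\begin{abstract}
Let $I$ be an artinian ideal in a polynomial ring in $n$ variables over a field of characteristic zero, generated in degree $d$, whose minimal free resolution is linear for $p-1$ steps. It has been conjectured that $\mathfrak m^d\subseteq I+(l_p,\dots,l_n)^2$ for general linear forms $l_p,\dots,l_n$. We show that this holds for $p\le 2$ and fails for all $n\ge4$ and $\lceil n/2\rceil+2\le p\le n$. The counterexamples have resolutions that are linear for $n-1$ steps, and the containment fails for every choice of independent linear forms. They are defined by a space of polynomials whose first partial derivatives are independent and which contains, for each small subspace $L$ of directions, a nonzero polynomial killed by all second derivatives along $L$.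
\end{abstract}

\section{Introduction}

Let $\mathbb K$ be a field of characteristic zero, not necessarily algebraically closed, let $S=\mathbb K[x_1,\dots,x_n]$ be the standard graded polynomial ring, and let $\mathfrak m=(x_1,\dots,x_n)$. A homogeneous ideal $I\subset S$ is \emph{artinian} if $S/I$ has finite length. The graded Betti number $\beta_{i,j}(S/I)=\dim_{\mathbb K}\operatorname{Tor}^S_i(S/I,\mathbb K)_j$ is the number of generators of degree $j$ of the $i$th module in the minimal free resolution of $S/I$. If $I$ is generated in degree $d$, we say that its resolution is \emph{linear for $r$ steps} if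
\[
\beta_{i,j}(S/I)=0\qquad\text{for all } 1\le i\le r \text{ and all } j\ne i+d-1 .
\]
Steps are counted on the resolution of $S/I$. One step asks for nothing beyond generation in degree $d$, and two steps ask that the syzygies of the generators be generated by linear ones. With $n$ steps, an artinian $I$ equals $\mathfrak m^d$: the space $\operatorname{Tor}_n(S/I,\mathbb K)_{n+j}$ is the degree $j$ part of the socle of $S/I$, and the top nonzero degree of $S/I$ lies in the socle, so this degree is $d-1$. Thus the number of linear steps measures how close $I$ is to $\mathfrak m^d$, and $n-1$ steps is the strongest hypothesis that leaves room for other ideals.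

A theorem of Eisenbud, Huneke and Ulrich (their Corollary 5.2) makes this quantitative. If $I$ is artinian, generated in degree $d$, and linear for $p-1$ steps, where $1\le p\le n$, then
\begin{equation}\label{eq:EHU}
\mathfrak m^d\subseteq I+(l_p,\dots,l_n)
\end{equation}
for any linearly independent linear forms $l_p,\dots,l_n$. These forms cut out a linear subspace $\Lambda\cong\mathbb P^{p-2}$ of $\mathbb P^{n-1}$, and \eqref{eq:EHU} says that every form of degree $d$ agrees along $\Lambda$ with an element of $I$. Replacing $(l_p,\dots,l_n)$ by its square asks for agreement to first order along $\Lambda$. This cannot hold for every $\Lambda$. For $I=(x_1^2,x_2^2)$ and $n=p=d=2$, the ideal $I+(l^2)$ contains $x_1x_2$ when $l=\alpha_1x_1+\alpha_2x_2$ with $\alpha_1\alpha_2\neq0$, but not when $l=x_2$. The example leaves open the possibility that only special $\Lambda$ are bad, and this is the problem posed in \cite{AN}.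

\begin{quote}
\textbf{Conjecture.} \emph{Let $I\subset S$ be an artinian ideal generated in degree $d$ whose minimal free resolution is linear for $p-1$ steps, where $1\le p\le n$. Then}
\[
\mathfrak m^d\subseteq I+(l_p,l_{p+1},\dots,l_n)^2
\]
\emph{for sufficiently general linear forms $l_p,\dots,l_n$.}
\end{quote}

Here ``general'' means: in a nonempty Zariski open subset of $(S_1)^{n-p+1}$. For $p=n$ the statement concerns a single form $l$. The containment \eqref{eq:EHU} says that multiplication by $l$ maps $(S/I)_{d-1}$ onto $(S/I)_d$ for every $l\ne0$, and the Conjecture says that multiplication by $l^2$ maps $(S/I)_{d-2}$ onto $(S/I)_d$ for general $l$. For small $p$ the Conjecture is true, and a count of dimensions does not speak against it in our examples (Remark~\ref{rem:count}). It is nevertheless false.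

\begin{theorem}\label{thm:A}
Let $n\ge4$, $m=\lfloor n/2\rfloor$ and $h_0=2nm^2-2$. Let $h\ge h_0$ and $e\ge m(h-1)+1$ be integers, and put $d=2e-h+1$. There is an artinian ideal $I\subset S$, generated in degree $d$, whose minimal free resolution is linear for $n-1$ steps, such that for every $p$ with $\lceil n/2\rceil+2\le p\le n$ and all linearly independent linear forms $l_p,\dots,l_n$,
\[
\mathfrak m^d\not\subseteq I+(l_p,\dots,l_n)^2 .
\]
\end{theorem}

\begin{theorem}\label{thm:B}
The Conjecture holds for $p=1$ and $p=2$: if $I$ is any artinian ideal generated in degree $d$ and $p\in\{1,2\}$, $p\le n$, then $\mathfrak m^d\subseteq I+(l_p,\dots,l_n)^2$ for general linear forms $l_p,\dots,l_n$.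
\end{theorem}

General linear forms are linearly independent, so Theorem~\ref{thm:A} disproves the Conjecture, and the exponent $1$ in \eqref{eq:EHU} cannot be improved in the range $\lceil n/2\rceil+2\le p\le n$, even for general forms. The number $h_0$ is even. With $h=h_0$ the degree $d=2e-h_0+1$ runs through all odd integers $d\ge 2m(h_0-1)+3-h_0=(2m-1)h_0-2m+3$. With $h=h_0+1$ the degree $d=2e-h_0$ runs through all even integers $d\ge (2m-1)h_0+2$. So every $d\ge(2m-1)h_0+2$ occurs. For $n=p=4$ we have $m=2$ and $h_0=30$, and we obtain $d=89$ (from $h=30$, $e=59$) and every $d\ge91$: there is an artinian ideal in four variables, generated in degree $89$ and linear for three steps, with $\mathfrak m^{89}\not\subseteq I+(l^2)$ for every linear form $l$. We have made no attempt to minimize $d$. The range $3\le p\le\lceil n/2\rceil+1$, whose smallest cases are $n=p=3$ and $n=4$, $p=3$, is not decided here.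

Section~\ref{sec:B} proves Theorem~\ref{thm:B}. Section~\ref{sec:dual} translates both the linearity of the resolution and the failure of the containment into conditions on a space $W$ of polynomials. Section~\ref{sec:model} shows the idea of the construction of $W$ on three cubics in three variables, and Sections~\ref{sec:construction} and~\ref{sec:independence} carry it out in general.

\section{Double points: the cases $p\le2$}\label{sec:B}

For $p=2$ the subspace $\Lambda$ is a point $\xi$, and agreement to first order at $\xi$ is measured by the gradient at $\xi$. The statement becomes one about the rank of a Jacobian matrix.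

\begin{proof}[Proof of Theorem~\ref{thm:B}]
If $d=1$, then $I=\mathfrak m$, because an artinian ideal generated by linear forms contains all of them, and there is nothing to prove. Let $d\ge2$. For $p=1$ and independent $l_1,\dots,l_n$ we have $(l_1,\dots,l_n)^2=\mathfrak m^2\supseteq\mathfrak m^d$.

Let $p=2$ and let $f_1,\dots,f_a$ be a basis of $I_d$. Homogeneous elements of $S$ that map to a $\mathbb K$-basis of $S/(f_1,\dots,f_a)$ generate $S$ as a module over $\mathbb K[f_1,\dots,f_a]$, by induction on the degree. Since $I$ is artinian, there are finitely many of them, so $F=\mathbb K(x_1,\dots,x_n)$ is a finite extension of $\mathbb K(f_1,\dots,f_a)$. The extension is separable because the characteristic is zero. For a finite separable extension the differentials $df_1,\dots,df_a$ span $\Omega_{F/\mathbb K}$, which has basis $dx_1,\dots,dx_n$. Hence the Jacobian matrix $(\partial f_k/\partial x_i)$ has rank $n$ over $F$. Fix a nonzero $n\times n$ minor $\Delta$; it is a form of degree $n(d-1)>0$.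

Given linear forms $l_2,\dots,l_n$, let $\xi\in\mathbb K^n$ be the vector of signed maximal minors of their $(n-1)\times n$ coefficient matrix. It is a common zero of the forms, and it is nonzero exactly when they are independent. Every nonzero point of $\mathbb K^n$ arises in this way up to a nonzero scalar, and $\Delta$ does not vanish identically on $\mathbb K^n$ because $\mathbb K$ is infinite. So $\Delta(\xi)\neq0$ defines a nonempty open set of tuples $(l_2,\dots,l_n)$. Fix such a tuple. Then $\xi\ne0$, and we may choose a linear form $l_1$ with $l_1(\xi)=1$, so that $l_1,\dots,l_n$ is a basis of $S_1$.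

Let $Q=\big((l_2,\dots,l_n)^2\big)_d$. The quotient $S_d/Q$ has basis $l_1^d,\ l_1^{d-1}l_2,\dots,l_1^{d-1}l_n$. The map $\nabla_\xi\colon S_d\to\mathbb K^n$, $f\mapsto(\partial f/\partial x_i(\xi))_i$, kills $Q$ by the product rule. It sends $l_1^d$ to $d\,\nabla l_1$ and $l_1^{d-1}l_k$ to $\nabla l_k$ for $k\ge2$, where $\nabla l$ is the coefficient vector of $l$. These $n$ vectors are independent, so $\nabla_\xi$ induces an isomorphism $S_d/Q\cong\mathbb K^n$. Since $\Delta(\xi)\ne0$, the vectors $\nabla_\xi f_1,\dots,\nabla_\xi f_a$ span $\mathbb K^n$. Therefore $S_d=I_d+Q$.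
\end{proof}

The characteristic matters here. If $d=\operatorname{char}\mathbb K$ is a prime, $n\ge2$ and $I=(x_1^d,\dots,x_n^d)$, write $x_i=\alpha_il_1+l_i'$ with $l_i'\in\langle l_2,\dots,l_n\rangle$. Then $x_i^d=\alpha_i^dl_1^d+l_i'^{\,d}$, so the image of $I_d$ in the $n$-dimensional space $S_d/Q$ has dimension at most one.

\section{The dual problem}\label{sec:dual}

An ideal generated in degree $d$ is determined by $I_d$, and hence by the annihilator of $I_d$ in the dual space of $S_d$. When $I$ is close to $\mathfrak m^d$ this annihilator is small, and it is the more convenient object.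

Let $V=S_1$ and let $D=\operatorname{Sym}V^*$. If $Z$ is a basis of $V^*$, whose elements we call coordinates, then $D=\mathbb K[Z]$. A vector $v\in V$ acts on $D$ as the derivation $\partial_v$ with $\partial_v\zeta=\zeta(v)$ for $\zeta\in V^*$. In terms of the partial derivatives $\partial_\zeta$, which are the actions of the basis of $V$ dual to $Z$, we have $\partial_v=\sum_{\zeta\in Z}\zeta(v)\,\partial_\zeta$. These derivations commute, so $D$ is an $S$-module with $(fg)\cdot G=f\cdot(g\cdot G)$. The pairing $S_j\times D_j\to\mathbb K$, $(f,G)\mapsto f\cdot G$, is diagonal in dual monomial bases, with products of factorials on the diagonal. It is therefore perfect in characteristic zero. For a subspace $W\subseteq D_d$, let $W^\perp\subseteq S_d$ be its annihilator, so that $(S_d/W^\perp)^*=W$.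

\begin{lemma}\label{lem:containment}
Let $d\ge2$, let $W\subseteq D_d$ be a subspace, let $I=(W^\perp)$, and let $L\subseteq V$ be spanned by $l_p,\dots,l_n$. Then $\mathfrak m^d\subseteq I+(l_p,\dots,l_n)^2$ if and only if there is no nonzero $G\in W$ with $ll'\cdot G=0$ for all $l,l'\in L$.
\end{lemma}

\begin{proof}
The containment holds if and only if $W^\perp+L^2S_{d-2}=S_d$, that is, if and only if no nonzero $G\in D_d$ is annihilated by both $W^\perp$ and $L^2S_{d-2}$. The first condition on $G$ says that $G\in W$. The second says that $f\cdot(ll'\cdot G)=0$ for all $f\in S_{d-2}$ and $l,l'\in L$, which means $ll'\cdot G=0$ because the pairing in degree $d-2$ is perfect.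
\end{proof}

We say that $W\subseteq D_d$ has \emph{independent derivatives} if the map
\[
V\otimes W\to D_{d-1},\qquad v\otimes G\mapsto\partial_vG,
\]
is injective. Equivalently, $\sum_{\zeta}\partial_\zeta G_\zeta=0$ with all $G_\zeta\in W$ forces all $G_\zeta=0$: there is no nonzero divergence-free vector field with components in $W$.

\begin{lemma}\label{lem:linear}
Let $n\ge2$ and let $W\subseteq D_d$ have independent derivatives. Then $I=(W^\perp)$ is artinian and generated in degree $d$, $I_d=W^\perp$, and the resolution of $I$ is linear for $n-1$ steps.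
\end{lemma}

\begin{proof}
We do not yet know $S/I$ in degrees above $d$, so we work with $J=(W^\perp)+\mathfrak m^{d+1}$ and show at the end that $J=I$. Put $R=S/J$. Then $R_j=S_j$ for $j<d$, $R_d=S_d/W^\perp$, and $R_j=0$ for $j>d$. The Koszul complex resolves $\mathbb K$ over $S$, so $\operatorname{Tor}_i(R,\mathbb K)_{i+j}$ is the middle homology of
\[
\Lambda^{i+1}V\otimes R_{j-1}\to\Lambda^iV\otimes R_j\to\Lambda^{i-1}V\otimes R_{j+1},
\]
where the differential sends $v_0\wedge\dots\wedge v_i\otimes f$ to $\sum_k(-1)^kv_0\wedge\dots\widehat{v_k}\dots\wedge v_i\otimes v_kf$. Let $1\le i\le n-1$. We show that the homology vanishes for $j\neq d-1$. For $j\le d-2$ the three terms are the same as for $S$, and the homology is $\operatorname{Tor}_i(S,\mathbb K)_{i+j}=0$. For $j>d$ the middle term is zero. For $j=d$ the homology is the cokernel of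
\[
\kappa\colon\Lambda^{i+1}V\otimes S_{d-1}\to\Lambda^iV\otimes R_d ,
\]
and we must show that the dual map $\kappa^*\colon\Lambda^iV^*\otimes W\to\Lambda^{i+1}V^*\otimes D_{d-1}$ is injective.

Write $d\zeta$ for $\zeta\in Z$ regarded as an element of $\Lambda^1V^*$, so that elements of $\Lambda^iV^*\otimes D$ are polynomial differential forms. Pairing $\kappa(v_0\wedge\dots\wedge v_i\otimes f)$ with $\omega\otimes G$ gives
\[
\sum_k(-1)^k\omega(v_0,\dots,\widehat{v_k},\dots,v_i)\;f\cdot\partial_{v_k}G=\sum_{\zeta\in Z}(d\zeta\wedge\omega)(v_0,\dots,v_i)\;f\cdot\partial_\zeta G ,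
\]
where we used $\partial_{v_k}=\sum_\zeta\zeta(v_k)\partial_\zeta$ and $(d\zeta\wedge\omega)(v_0,\dots,v_i)=\sum_k(-1)^k\zeta(v_k)\,\omega(v_0,\dots,\widehat{v_k},\dots,v_i)$. Thus $\kappa^*$ is the exterior derivative $\mathbf d(\omega\otimes G)=\sum_\zeta(d\zeta\wedge\omega)\otimes\partial_\zeta G$, and the claim is that a closed $i$-form with coefficients in $W$ is zero.

Let $i=n-1$. Fix a generator $\mathrm{vol}$ of $\Lambda^nV^*$ and take the basis $(\omega_\zeta)$ of $\Lambda^{n-1}V^*$ with $d\zeta\wedge\omega_\zeta=\mathrm{vol}$ and $d\zeta'\wedge\omega_\zeta=0$ for $\zeta'\ne\zeta$. Then $\mathbf d\big(\sum_\zeta\omega_\zeta\otimes G_\zeta\big)=\mathrm{vol}\otimes\sum_\zeta\partial_\zeta G_\zeta$, and injectivity is exactly the hypothesis on $W$.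

Let $i<n-1$, and let $\eta=\sum_M d\zeta_M\otimes G_M$ be closed, where $M$ runs over the $i$-element subsets of $Z$, $d\zeta_M$ is the wedge product of the $d\zeta$ with $\zeta\in M$, and $G_M\in W$. Suppose $G_{M_0}\ne0$. Choose $U\subset Z\setminus M_0$ with $|U|=n-1-i$. The $(n-1)$-form $\eta\wedge d\zeta_U$ has coefficients in $W$ and is closed, because $\mathbf d(\eta\wedge d\zeta_U)=\mathbf d\eta\wedge d\zeta_U$. So it vanishes by the first case. But distinct sets $M$ disjoint from $U$ give distinct sets $M\cup U$, so the coefficient of $d\zeta_{M_0\cup U}$ in $\eta\wedge d\zeta_U$ is $\pm G_{M_0}\neq0$, a contradiction.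

Since $n\ge2$, the case $i=1$ is included, and it says that $J$ is generated in degree $d$. Hence $J=(J_d)=(W^\perp)=I$, and all assertions follow.
\end{proof}

\begin{remark}\label{rem:count}
Let $W$ and $I$ be as in Lemma~\ref{lem:linear}, with $d\ge 2$. No nonzero $l\in V$ kills a nonzero $G\in W$, since $l\otimes G\ne0$. Dually, $\mathfrak m^d\subseteq I+(l)$ for every $l\ne0$, in accordance with \eqref{eq:EHU}. The hypothesis says nothing directly about $l^2\cdot G$. It does force $W$ to be small: $n\dim W\le\dim D_{d-1}=\dim S_{d-1}$. Since $\dim S_{d-2}/\dim S_{d-1}=(d-1)/(d+n-2)$ and $n(d-1)-(d+n-2)=(n-1)(d-2)\ge0$, we get $\dim(S/I)_d=\dim W\le\dim(S/I)_{d-2}$. So dimensions allow $l^2\colon(S/I)_{d-2}\to(S/I)_d$ to be surjective, and for the ideals of Theorem~\ref{thm:A} this map fails to have maximal rank for every $l$.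
\end{remark}

By the two lemmas, Theorem~\ref{thm:A} reduces to finding one space $W\subseteq D_d$ with two competing properties. It must have independent derivatives, and for every subspace $L\subseteq V$ of dimension $n-p+1$ it must contain a nonzero polynomial killed by $L^2$.

\section{A model in three variables}\label{sec:model}

If $F_\zeta$ are polynomials in linear forms that vanish on $L$, then $G=\sum_\zeta F_\zeta\,\zeta$ is killed by $L^2$: an element $l\in L$ sends $G$ to $\sum_\zeta\zeta(l)F_\zeta$, and a second element of $L$ kills the result. One linear form $\lambda$ does not suffice when $n\ge3$. In that case $G=\lambda^{d-1}\nu$ for a linear form $\nu$, and any nonzero $v\in\ker\lambda\cap\ker\nu$ kills $G$, so $G$ lies in no space with independent derivatives. We therefore use polynomials in two forms.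

The forms must vary with $L$, so we let their coefficients be indeterminates $s$, take a polynomial $G=\sum_As^AG_A$ of the above shape, and let $W$ be the span of the coefficients $G_A$. Every specialization of $s$ then gives an element of $W$, and the problem is to make the derivatives of the $G_A$ independent.

\begin{example}\label{ex:model}
Let $D=\mathbb K[y_1,y_2,z]$, let $V_1\subset V$ be the plane spanned by the vectors acting as $\partial_{y_1},\partial_{y_2}$, and let $\lambda=s_1y_1+s_2y_2$. Put
\[
G=\lambda^2y_1+s_1\lambda z\,y_2+s_2^2z^2y_2=s_1^2G_{20}+s_1s_2G_{11}+s_2^2G_{02},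
\]
so that $G_{20}=y_1^3+y_1y_2z$, $G_{11}=2y_1^2y_2+y_2^2z$, $G_{02}=y_1y_2^2+y_2z^2$. For each $l\in V_1$ there is $s\in\mathbb K^2\setminus 0$ with $\lambda(l)=0$, and then $l^2$ kills the specialization of $G$ at $s$. The derivatives along $V_1$ are
\[
\begin{array}{lll}
\partial_{y_1}G_{20}=3y_1^2+y_2z, & \partial_{y_1}G_{11}=4y_1y_2, & \partial_{y_1}G_{02}=y_2^2,\\[2pt]
\partial_{y_2}G_{20}=y_1z, & \partial_{y_2}G_{11}=2y_1^2+2y_2z, & \partial_{y_2}G_{02}=2y_1y_2+z^2 .
\end{array}
\]
A relation $\sum_{k,A}\varphi_k[A]\,\partial_{y_k}G_A=0$ gives one equation for each monomial. Sorted by the degree in $z$, they are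
\[
\begin{array}{ll}
z^0: & 3\varphi_1[20]+2\varphi_2[11]=0,\quad 4\varphi_1[11]+2\varphi_2[02]=0,\quad \varphi_1[02]=0,\\[2pt]
z^1: & \varphi_2[20]=0,\quad \varphi_1[20]+2\varphi_2[11]=0,\\[2pt]
z^2: & \varphi_2[02]=0 .
\end{array}
\]
The two equations in $\varphi_1[20],\varphi_2[11]$ have determinant $4$, so all six unknowns vanish, and the six quadrics are independent.
\end{example}

Three features of this computation survive in the general proof.

\emph{Separation.} The three terms of $G$ carry different powers of $z$, so each row of equations comes from a single term. The term ending in $y_1$ supplies one equation for each unknown $\varphi_1[A]$, and the two terms ending in $y_2$ together supply one for each $\varphi_2[A]$.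

\emph{Covering.} The factors $s_1$ and $s_2^2$ make $G$ homogeneous in $s$. Without them the three terms would have different degrees in $s$, and $W$ would contain the coefficient $y_1^3$ of $\lambda^2y_1$, which $\partial_{y_2}$ kills. The price is that a term with factor $s_i^a$ only reaches those $A$ with $A_i\ge a$. The second term reaches $A=20,11$ and the third reaches $A=02$; between them they reach every $A$.

\emph{Coupling.} The equation for $\varphi_k[A]$ may involve other unknowns, but the coupled systems are small and have a positive integer as determinant.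

The example is not a counterexample, for two reasons: directions $l$ with $z(l)\ne0$ are not treated, and the nine first derivatives cannot be independent in the six-dimensional space $D_2$. The remedy is to replace $z$ by a second varying form $\mu=\sum t_jz_j$ in a second block of variables and to treat the two blocks symmetrically. For $\lambda$ and $\mu$ to vanish on an arbitrary $L$, each block must have dimension greater than $\dim L=n-p+1$. This requires $n\ge2(n-p+2)$, and it is the source of the bound $p\ge\lceil n/2\rceil+2$.

One new difficulty appears. Different exponents of $\lambda$ no longer separate the terms: $\lambda^N\mu^{N'}y_1$ and $\lambda^{N+1}\mu^{N'-1}z_1$ have the same degree in the $y$'s. Already in the example, $\partial_z(s_1\lambda zy_2)=s_1\lambda y_2$ has $z$-degree $0$, like the $y$-derivatives of $\lambda^2y_1$. Such collisions shift the degree by exactly one, so we let the exponents of $\lambda$ differ by even numbers.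

\section{The construction}\label{sec:construction}

Fix $n,m,h_0,h,e,d$ as in Theorem~\ref{thm:A}. Write $V=V_1\oplus V_2\oplus V_3$ with $\dim V_1=\dim V_2=m$ and $\dim V_3=n-2m\in\{0,1\}$. Take coordinates $y_1,\dots,y_m$ on $V_1$, $z_1,\dots,z_m$ on $V_2$ and, if $n$ is odd, $u$ on $V_3$, each extended by zero to the other summands. Let $Z$ be the set of these $n$ coordinates; its \emph{blocks} are $\{y_k\}$, $\{z_k\}$ and $\{u\}$. Let $s=(s_1,\dots,s_m)$ and $t=(t_1,\dots,t_m)$ be indeterminates and put
\[
\lambda=\sum_{i=1}^ms_iy_i,\qquad\mu=\sum_{j=1}^mt_jz_j .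
\]

We need a term for each coordinate $\zeta$, and, for the covering, for each choice of the parameters $s_i$, $t_j$ that restore homogeneity. There are $nm^2=h_0/2+1$ triples $(\zeta,i,j)$ with $\zeta\in Z$ and $1\le i,j\le m$. Fix a bijection $(\zeta,i,j)\mapsto a(\zeta,i,j)$ from these triples onto the even integers in $[0,h_0]$, which we call \emph{labels}. For $a=a(\zeta,i,j)$ put
\[
T_a=s_i^{\,a}\,t_j^{\,h-a}\,\lambda^{e-a}\,\mu^{e-h+a}\,\zeta,\qquad G=\sum_aT_a .
\]
All exponents are nonnegative, since $0\le a\le h_0\le h\le 2h-1\le e$. Each $T_a$ has degree $2e-h+1=d$ in $Z$ and bidegree $(e,e)$ in $(s,t)$. Write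
\[
G=\sum_{|A|=|B|=e}s^At^B\,G_{A,B},\qquad G_{A,B}\in D_d,\qquad W=\operatorname{span}\{G_{A,B}\},
\]
where $A,B\in\mathbb N^m$ are multi-indices. For $n=4$, $h=30$, $e=59$, the polynomial $G$ has $16$ terms $T_a$ and $60^2$ coefficients $G_{A,B}$.

\begin{proposition}\label{prop:independent}
The polynomials $\partial_\zeta G_{A,B}$, for $\zeta\in Z$ and $|A|=|B|=e$, are linearly independent.
\end{proposition}

We prove this in Section~\ref{sec:independence} and first deduce the theorem.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
A linear relation among the $G_{A,B}$ would give one among the $\partial_\zeta G_{A,B}$ for any fixed $\zeta$. So by Proposition~\ref{prop:independent} the $G_{A,B}$ form a basis of $W$, and the map $V\otimes W\to D_{d-1}$ sends a basis to independent elements. Thus $W$ has independent derivatives, and by Lemma~\ref{lem:linear} the ideal $I=(W^\perp)$ is artinian, generated in degree $d$, and linear for $n-1$ steps.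

Let $\lceil n/2\rceil+2\le p\le n$, let $l_p,\dots,l_n$ be linearly independent, and let $L$ be their span. Then $\dim L=n-p+1\le n-\lceil n/2\rceil-1=m-1$. The projection of $L$ to $V_1$ has dimension less than $m=\dim V_1$, so there is $\bar s\in\mathbb K^m\setminus0$ such that $\bar\lambda=\sum\bar s_iy_i$ vanishes on this projection, and hence on $L$. The projection to $V_2$ gives $\bar t\in\mathbb K^m\setminus0$ such that $\bar\mu=\sum\bar t_jz_j$ vanishes on $L$. Let $\bar G=\sum\bar s^A\bar t^BG_{A,B}\in W$. Some coefficient $\bar s_i^{\,e}\bar t_j^{\,e}$ is nonzero and the $G_{A,B}$ are independent, so $\bar G\ne0$. Each $l\in L$ acts as a derivation that kills $\bar\lambda$ and $\bar\mu$. It maps the summand $\bar s_i^{\,a}\bar t_j^{\,h-a}\bar\lambda^{e-a}\bar\mu^{e-h+a}\zeta$ of $\bar G$ to $\zeta(l)\,\bar s_i^{\,a}\bar t_j^{\,h-a}\bar\lambda^{e-a}\bar\mu^{e-h+a}$, which every $l'\in L$ kills. Hence $ll'\cdot\bar G=0$ for all $l,l'\in L$, and Lemma~\ref{lem:containment} gives $\mathfrak m^d\not\subseteq I+(l_p,\dots,l_n)^2$.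
\end{proof}

\section{Independence of the derivatives}\label{sec:independence}

We first solve the coupled systems. Let $\varepsilon_1,\dots,\varepsilon_m$ be the unit vectors of $\mathbb N^m$.

\begin{lemma}\label{lem:block}
Let $\psi_1,\dots,\psi_m$ be $\mathbb K$-valued functions on $\{A\in\mathbb N^m:|A|=e\}$. Suppose that for every $\gamma\in\{1,\dots,m\}$ and every $A$ there is an integer $c$ with $0\le c\le A_\gamma$ and
\begin{equation}\label{eq:block}
\psi_\gamma[A]+c\sum_{k=1}^m\psi_k[A-\varepsilon_\gamma+\varepsilon_k]=0,
\end{equation}
the sum being omitted when $c=0$. Then $\psi_1=\dots=\psi_m=0$.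
\end{lemma}

\begin{proof}
Fix $\gamma$ and $A$. If $A_\gamma=0$, then $c=0$ and $\psi_\gamma[A]=0$. Otherwise let $E=A-\varepsilon_\gamma\in\mathbb N^m$ and $\sigma=\sum_k\psi_k[E+\varepsilon_k]$. For each $k$, relation \eqref{eq:block} for the index $k$ and the multi-index $E+\varepsilon_k$ reads $\psi_k[E+\varepsilon_k]+c_k\sigma=0$ with an integer $c_k\ge0$; the point is that the same sum $\sigma$ appears in all $m$ relations. Adding them gives $(1+\sum_kc_k)\sigma=0$. The integer $1+\sum_kc_k$ is positive, hence nonzero in $\mathbb K$, so $\sigma=0$. Then $\psi_k[E+\varepsilon_k]=0$ for all $k$, and $k=\gamma$ gives $\psi_\gamma[A]=0$.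
\end{proof}

In Example~\ref{ex:model}, $E=(1,0)$ gives the pair of equations with $c_1=2$, $c_2=1$, and $1+c_1+c_2=4$ is the determinant found there. The lemma needs no control over the values of $c$ beyond the stated bounds. This is what allows us to choose a different term $T_a$ for each unknown.

\begin{proof}[Proof of Proposition~\ref{prop:independent}]
Suppose $\sum\varphi_\zeta[A,B]\,\partial_\zeta G_{A,B}=0$ with $\varphi_\zeta[A,B]\in\mathbb K$. Let $\varphi_\zeta$ be the linear functional on the forms of bidegree $(e,e)$ in $(s,t)$ with $\varphi_\zeta(s^At^B)=\varphi_\zeta[A,B]$, extended $D$-linearly to such forms with coefficients in $D$. The relation becomes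
\begin{equation}\label{eq:relation}
\sum_{\zeta\in Z}\varphi_\zeta(\partial_\zeta G)=\sum_b\sum_{\zeta\in Z}\varphi_\zeta(\partial_\zeta T_b)=0 .
\end{equation}

\emph{Separation.} Let $\zeta(b)$ be the coordinate in the triple with label $b$. Each $\partial_\zeta T_b$ is homogeneous in the $y$'s and in $u$, and applying $\varphi_\zeta$ preserves these degrees. The pair ($y$-degree, $u$-degree) depends only on $b$ and on the blocks of $\zeta(b)$ and $\zeta$; a dash means that the derivative is zero:
\[
\begin{array}{c|ccc}
 & \partial_{y_k} & \partial_{z_k} & \partial_u\\ \hline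
\zeta(b)\in\{y_k\} & (e-b,\,0) & (e-b+1,\,0) & -\\
\zeta(b)\in\{z_k\} & (e-b-1,\,0) & (e-b,\,0) & -\\
\zeta(b)=u & (e-b-1,\,1) & (e-b,\,1) & (e-b,\,0)
\end{array}
\]
Let $a$ be a label and take the part of \eqref{eq:relation} of degree $(e-a,0)$. An off-diagonal entry has $u$-degree $1$ or $y$-degree $e-b\pm1$, and $e-b\pm1\ne e-a$ because $a$ and $b$ are even. A diagonal entry equals $(e-a,0)$ only for $b=a$. Therefore
\begin{equation}\label{eq:separated}
\sum_{\zeta\text{ in the block of }\zeta(a)}\varphi_\zeta(\partial_\zeta T_a)=0\qquad\text{for every label }a .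
\end{equation}

\emph{Covering.} Say that the label $a=a(\zeta,i,j)$ \emph{reaches} $(A,B)$ if $A_i\ge a$ and $B_j\ge h-a$. For every $\zeta\in Z$ and every $(A,B)$ with $|A|=|B|=e$, some label $a(\zeta,i,j)$ reaches $(A,B)$. Indeed, since $e>m(h-1)$, there are $i,j$ with $A_i\ge h$ and $B_j\ge h$, and both $a$ and $h-a$ lie in $[0,h]$. This is the only place where the full lower bound on $e$ is used. If $a=a(\zeta,i,j)$ reaches $(A,B)$, put
\[
N=e-a,\quad N'=e-h+a,\quad P=A-a\varepsilon_i,\quad Q=B-(h-a)\varepsilon_j ,
\]
so that $P,Q\in\mathbb N^m$, $|P|=N$, $|Q|=N'$. We extract the coefficient of $y^Pz^Q$ from \eqref{eq:separated}, using $\lambda^N=\sum_{|P|=N}\frac{N!}{P!}s^Py^P$ and $\mu^{N'}=\sum_{|Q|=N'}\frac{N'!}{Q!}t^Qz^Q$, where $P!=\prod_kP_k!$. The multinomial coefficients are nonzero in $\mathbb K$.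

\emph{The coordinate $u$} (for $n$ odd). Given $(A,B)$, choose $a=a(u,i,j)$ reaching it. Relation \eqref{eq:separated} reads $\varphi_u(s_i^at_j^{h-a}\lambda^N\mu^{N'})=0$, and the coefficient of $y^Pz^Q$ is $\frac{N!}{P!}\frac{N'!}{Q!}\varphi_u[A,B]$. Hence $\varphi_u=0$.

\emph{The block $\{y_k\}$.} Given $\gamma$ and $(A,B)$, choose $a=a(y_\gamma,i,j)$ reaching $(A,B)$. We have $\partial_{y_k}(\lambda^Ny_\gamma)=Ns_k\lambda^{N-1}y_\gamma+\delta_{k\gamma}\lambda^N$. The coefficient of $y^P$ in $Ns_k\lambda^{N-1}y_\gamma$ is zero if $P_\gamma=0$, and otherwise it is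
\[
Ns_k\,\frac{(N-1)!}{(P-\varepsilon_\gamma)!}\,s^{P-\varepsilon_\gamma}=\frac{N!}{P!}\,P_\gamma\,s^{P-\varepsilon_\gamma+\varepsilon_k}.
\]
Multiply by $s_i^at_j^{h-a}\mu^{N'}$, apply $\varphi_{y_k}$, and sum over $k$. The coefficient of $y^Pz^Q$ in \eqref{eq:separated}, divided by $\frac{N!}{P!}\frac{N'!}{Q!}$, gives
\[
\varphi_{y_\gamma}[A,B]+c\sum_{k=1}^m\varphi_{y_k}[A-\varepsilon_\gamma+\varepsilon_k,B]=0,\qquad c=P_\gamma=A_\gamma-a\,\delta_{i\gamma},
\]
with the sum omitted when $c=0$. Here $0\le c\le A_\gamma$. For each fixed $B$, Lemma~\ref{lem:block} applied to $\psi_k[A]=\varphi_{y_k}[A,B]$ shows that $\varphi_{y_k}=0$ for all $k$.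

\emph{The block $\{z_k\}$.} Given $\gamma$ and $(A,B)$, choose $a=a(z_\gamma,i,j)$ reaching $(A,B)$. Now $\partial_{z_k}(\mu^{N'}z_\gamma)=N't_k\mu^{N'-1}z_\gamma+\delta_{k\gamma}\mu^{N'}$, whose coefficient of $z^Q$ is $\frac{N'!}{Q!}\big(Q_\gamma t^{Q-\varepsilon_\gamma+\varepsilon_k}+\delta_{k\gamma}t^Q\big)$. The coefficient of $y^Pz^Q$ in \eqref{eq:separated} gives
\[
\varphi_{z_\gamma}[A,B]+c\sum_{k=1}^m\varphi_{z_k}[A,B-\varepsilon_\gamma+\varepsilon_k]=0,\qquad c=Q_\gamma=B_\gamma-(h-a)\,\delta_{j\gamma},
\]
with $0\le c\le B_\gamma$ and the sum omitted when $c=0$. For each fixed $A$, Lemma~\ref{lem:block} applied to $\psi_k[B]=\varphi_{z_k}[A,B]$ shows that $\varphi_{z_k}=0$ for all $k$.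

All coefficients $\varphi_\zeta[A,B]$ vanish, and the proposition is proved.
\end{proof}

\begin{thebibliography}{9}

\bibitem{AN}
Nasrin Altafi, Navid Nemati,
\emph{Lefschetz properties of monomial ideals with almost linear resolution},
arXiv:1803.01388 (2018).

\end{thebibliography}
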